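\title{MTL and IMTL are not complete with respect to a single chain}

\begin{abstract}
We show that neither the variety of MTL-algebras nor the variety of IMTL-algebras is generated by a single chain. Hence the logics MTL and IMTL are neither single-chain complete nor canonically complete, which answers a question posed by Aguzzoli, Bianchi and Valota. Finitely many chains do not suffice either: for both varieties the least cardinality of a generating set of chains is $\aleph_0$. The proof exhibits formulas $\varphi_{12},\varphi_{720},\dots$ such that no MTL-chain refutes two of them, while each is refuted in an explicit finite IMTL-chain. The powers of a nilpotent element of a chain serve as a ruler that makes the product additive up to a bounded error, and a refutation of $\varphi_N$ is a pattern of vanishing and nonvanishing products that no ruler with more than $52N$ marks can accommodate.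
\end{abstract}

\section{The problem and the results}\label{sec:intro}

An \emph{MTL-algebra} is an algebra $\mathcal A=\langle A,\&,\to,\wedge,\vee,0,1\rangle$ such that $\langle A,\wedge,\vee,0,1\rangle$ is a bounded lattice, $\langle A,\&,1\rangle$ is a commutative monoid, the \emph{residuation law}
\[
x\& y\le z\iff x\le y\to z
\]
holds, and the \emph{prelinearity} equation $(x\to y)\vee(y\to x)=1$ holds. We write $xy$ for $x\&y$, put $x^0=1$, and put $\neg x:=x\to0$. The logic MTL (monoidal t-norm based logic) has the variety $\mathbb{MTL}$ of MTL-algebras as its equivalent algebraic semantics. The logic IMTL extends MTL by the involution axiom $\neg\neg\varphi\to\varphi$; its variety $\mathbb{IMTL}$ consists of the MTL-algebras that satisfy $\neg\neg x=x$.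

Let L be a schematic extension of MTL, that is, MTL together with further axiom schemes, and let $\mathbb L$ be its variety. An \emph{L-chain} is a totally ordered member of $\mathbb L$. A \emph{standard} algebra is one whose lattice reduct is $\langle[0,1],\le_{\mathbb R}\rangle$, so that its product is a left-continuous t-norm. The logic L is \emph{standard complete} if $\mathbb L$ is generated by a set of standard algebras, and \emph{single-chain complete} if $\mathbb L$ is generated by one chain.

\begin{definition}\label{def:canonical}
L is \emph{canonically complete} if $\mathbb L$ is generated by a single algebra $\mathcal A$, called a \emph{canonical model} of L, such that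
\begin{enumerate}
\item[(i)] the lattice reduct of $\mathcal A$ is a sublattice of $\langle[0,1],\le_{\mathbb R}\rangle$;
\item[(ii)] for every L-chain $\mathcal B$ whose lattice reduct is a sublattice of $\langle[0,1],\le_{\mathbb R}\rangle$ there is an algebra $\mathcal A'\cong\mathcal A$ such that $\langle B,\le_B\rangle$ is a sublattice of $\langle A',\le_{A'}\rangle$.
\end{enumerate}
\end{definition}

These notions measure how much of the semantics can be fixed in advance. Standard completeness fixes the scale of truth values, but the t-norm that refutes a non-theorem may depend on the non-theorem. Single-chain completeness fixes one scale and one product, a single truth table for the whole logic. Canonical completeness asks in addition that the scale consist of real numbers and have room for the scale of every other real-valued L-chain. A standard algebra $\mathcal A$ that generates $\mathbb L$ is a canonical model (take $\mathcal A'=\mathcal A$ in (ii)), and by (i) a canonical model is a chain that generates $\mathbb L$. In particular,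
\begin{equation}\label{eq:implication}
\text{canonically complete}\ \Longrightarrow\ \text{single-chain complete}.
\end{equation}

MTL and IMTL are known to be standard complete. The problem, posed in \cite{ABV}, is to decide whether MTL is canonically complete and whether it is single-chain complete, and to decide the same two questions for IMTL. All four answers are negative.

\begin{theorem}\label{thm:main}
Neither MTL nor IMTL is single-chain complete. Hence neither is canonically complete.
\end{theorem}

\begin{theorem}\label{thm:aleph}
Neither $\mathbb{MTL}$ nor $\mathbb{IMTL}$ is generated by finitely many chains. For each of them the least cardinality of a generating set of chains is exactly $\aleph_0$, and it is attained by standard chains.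
\end{theorem}

Section~\ref{sec:two} characterizes single-chain completeness syntactically and locates the place where an obstruction must lie. Sections~\ref{sec:ruler} and~\ref{sec:square} present the two halves of the idea: a bound valid in all chains, and a small chain whose product is not additive. Section~\ref{sec:formulas} defines formulas $\varphi_N$ and shows that no chain refutes $\varphi_N$ for two very different values of $N$. Sections~\ref{sec:AN} and~\ref{sec:BN} construct a finite MTL-chain $A_N$ and a finite IMTL-chain $B_N$ that refute $\varphi_N$. Section~\ref{sec:proofs} proves the theorems and extends the lower bound to other subvarieties, among them those defined by $x^m=x^{m+1}$.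

\section{Basic facts}\label{sec:basic}

\subsection*{Arithmetic} In every MTL-algebra:
\begin{enumerate}
\item[(M1)] $x\le y$ implies $xz\le yz$; hence $xz\le x$ and $x0=0$.
\item[(M2)] $x(x\to y)\le y$; $x\to y=1$ iff $x\le y$; $xy=0$ iff $x\le\neg y$. In particular $x\,\neg x=0$, and $\neg x=1$ iff $x=0$.
\item[(M3)] $x\le\neg\neg x$; $x\le y$ implies $\neg y\le\neg x$; $\neg\neg\neg x=\neg x$.
\end{enumerate}
For (M1), $yz\le yz$ gives $x\le y\le z\to yz$, so $xz\le yz$. The statements in (M2) are instances of the residuation law. For (M3), $x\,\neg x=0$ gives $x\le\neg\neg x$; if $x\le y$ then $x\,\neg y\le y\,\neg y=0$, so $\neg y\le\neg x$; and $\neg x\le\neg\neg\neg x\le\neg x$ by the first two claims. In a chain a finite join is one of its joinands, so it is $<1$ iff every joinand is $<1$.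

\subsection*{Formulas and varieties} Formulas are the terms of the language of MTL-algebras over a countably infinite set of variables. An algebra \emph{refutes} $\varphi$ if some valuation gives $\varphi$ a value $\ne1$. A formula is a theorem of L iff no member of $\mathbb L$ refutes it. By (M2) an identity $\varphi=\psi$ holds in an algebra iff the algebra does not refute $(\varphi\to\psi)\wedge(\psi\to\varphi)$. Since a variety is determined by its identities, for a subvariety $\mathbb L$ of $\mathbb{MTL}$ and a class $\mathcal K\subseteq\mathbb L$:
\begin{enumerate}
\item[(G)] $\mathcal K$ generates $\mathbb L$ iff every formula refuted in some member of $\mathbb L$ is refuted in some member of $\mathcal K$.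
\end{enumerate}
Every algebra in $\mathbb L$ is a subdirect product of L-chains \cite{EG}, and a value $\ne1$ in a subdirect product has a coordinate $\ne1$. Therefore:
\begin{enumerate}
\item[(C)] every non-theorem of L is refuted in some L-chain.
\end{enumerate}

\subsection*{Finite chains} On a finite chain the residual costs nothing.

\begin{lemma}\label{lem:finite}
Let $A$ be a finite totally ordered set with a commutative monoid operation that is monotone (\,$x\le y$ implies $xz\le yz$) and whose unit is the top element. Then $A$ carries a residual $\to$ that makes it an MTL-chain.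
\end{lemma}

\begin{proof}
Let $0$ be the bottom and $1$ the top. Monotonicity gives $0x\le0\cdot1=0$. So for $x,z\in A$ the set $\{w:wx\le z\}$ contains $0$, and it is a down-set by monotonicity. Let $x\to z$ be its maximum, which exists because $A$ is a finite chain. Then $wx\le z$ iff $w\le x\to z$. If $x\le y$ then $x\to y=1$, so prelinearity holds.
\end{proof}

Several chains below consist of integers in the \emph{reverse} order, with a product close to addition. For them, $\le$ denotes the order of the integers, and we write $\top$ and $\bot$ for the constants $1$ and $0$ of the algebra.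

\begin{example}[truncated addition]\label{ex:Tn}
For $n\ge1$ let $T_n=\{0,1,\dots,n\}$, in the reverse order, with product $\min(x+y,n)$. By Lemma~\ref{lem:finite} this is an MTL-chain with $\top=0$ and $\bot=n$. The product of $w$ and $x$ is $\bot$ iff $w\ge n-x$, so $\neg x=n-x$ and $T_n$ is an IMTL-chain. A product of elements $a_1,\dots,a_r$ is $\bot$ iff $a_1+\dots+a_r\ge n$.
\end{example}

\section{Refuting two formulas in one chain}\label{sec:two}

A generating chain must refute all non-theorems. By compactness it is enough to refute them two at a time.

\begin{proposition}\label{prop:criterion}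
A consistent schematic extension L of MTL is single-chain complete iff, for all $\varphi,\psi$ with no common variables, $\vdash_{\mathrm L}\varphi\vee\psi$ implies $\vdash_{\mathrm L}\varphi$ or $\vdash_{\mathrm L}\psi$.
\end{proposition}

\begin{proof}
Let a chain $C$ generate $\mathbb L$, and let $\varphi,\psi$ be non-theorems with no common variables. By (G) both are refuted in $C$. The two valuations concern disjoint sets of variables, so they combine into one, under which $\varphi<1$ and $\psi<1$. As $C$ is a chain, $\varphi\vee\psi<1$, and $\varphi\vee\psi$ is not a theorem.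

Conversely, assume the condition. There are countably many non-theorems, and there is at least one because L is consistent. List them in a sequence and rename their variables injectively so as to obtain $\chi_0,\chi_1,\dots$ with pairwise disjoint sets of variables. An algebra refutes a formula iff it refutes an injectively renamed copy, so each $\chi_i$ is a non-theorem. By the condition and induction on $k$, the formula $\chi_0\vee\dots\vee\chi_k$ is a non-theorem. By (C) it is refuted in an L-chain, by a valuation that makes all of $\chi_0,\dots,\chi_k$ less than $1$. Take new constants $\bar c_i$ for the variables of $\chi_i$. We have shown that the first-order theory of L-chains together with $\{\chi_i(\bar c_i)\ne1:i\in\omega\}$ is finitely satisfiable. By the compactness theorem it has a model. This is an L-chain that refutes every $\chi_i$, hence every non-theorem, and it generates $\mathbb L$ by (G).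
\end{proof}

In view of (C), the question is whether two refutations, living in two chains, can always be carried out in a common chain. In the simplest extensions they can.

\begin{example}\label{ex:easy}
For the axiom $\varphi\vee\neg\varphi$, a chain satisfies $x=1$ or $x=0$ for each $x$, so the two-element chain is the only nontrivial chain and generates the variety by (C). For the axiom $\varphi\to\varphi\&\varphi$, a chain satisfies $x=x^2\le xy\le x$ for $x\le y$; thus $xy=x\wedge y$, and $x\to y$ is $1$ for $x\le y$ and $y$ otherwise. All operations are determined by the order, the values of finitely many variables together with $0,1$ form a finite subalgebra, and this subalgebra embeds in $[0,1]$ with the product $\min$. So that standard algebra is a canonical model.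
\end{example}

For MTL itself there is an obvious way to merge two chains: put one on top of the other.

\begin{example}[ordinal sum]\label{ex:sum}
Let $C,D$ be nontrivial MTL-chains that share only their top element $1$, and let $C^-=C\setminus\{1\}$. Order $C\cup D$ by placing $C^-$ below $D$, keep the products of $C$ and of $D$, and put $xy=yx=x$ for $x\in C^-$, $y\in D$. Since $C^-$ is closed under products, a product with a factor in $C^-$ is computed by deleting the factors from $D$; this gives associativity. For $x\le y$ put $x\to y=1$. For $x>y$ there are three cases. If $x\in D$ and $y\in C^-$, then $wx\le y$ iff $w\le y$, because $wx\in D$ for $w\in D$ and $wx=w$ for $w\in C^-$; put $x\to y=y$. If $x,y\in C^-$, the residual of $C$ serves: it lies in $C^-$, and $wx=x>y$ for $w\in D$. If $x,y\in D$, the residual of $D$ serves, because $wx=w\le y$ for $w\in C^-$. The result is an MTL-chain in which $C$ is a subalgebra and $D$ is closed under all operations except the constant $0$. So if $C$ refutes $\varphi$, $D$ refutes $\psi$, and the constant $0$ does not occur in $\psi$, then the ordinal sum refutes both.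
\end{example}

These examples suggest a positive answer, at least for MTL. They also show what a counterexample must look like: $0$ occurs in both formulas. A chain has only one bottom, and the two refutations have to compete for it. Our formulas will speak only about which products are equal to $0$.

\section{Nilpotent elements as rulers}\label{sec:ruler}

An element $s$ of an MTL-chain has \emph{index} $n\ge1$ if $s^n=0\ne s^{n-1}$. Its powers $1=s^0\ge s\ge\dots\ge s^{n-1}>s^n=0$ are marks that run from the top of the chain to the bottom. For $x\ne0$ let $k(x)$ be the largest $k\in\{0,\dots,n-1\}$ with $x\le s^k$. Then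
\begin{equation}\label{eq:ruler}
s^{k(x)+1}<x\le s^{k(x)} .
\end{equation}
Indeed, if $k(x)<n-1$ then $x\not\le s^{k(x)+1}$, and the order is total; if $k(x)=n-1$ then $s^{k(x)+1}=0<x$. In $T_n$ the integer $s=1$ has index $n$, and $k(x)=x$.

A \emph{word} is an element of the free commutative monoid on a set of letters, and $|w|$ is its length. When elements of a chain are assigned to the letters, we use the same symbol for a word and for its value. If all letters have nonzero values, let $\kappa(w)$ be the sum of the numbers $k(a)$ over the occurrences of letters $a$ in $w$. Then $\kappa(ww')=\kappa(w)+\kappa(w')$ for words $w,w'$.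

\begin{lemma}\label{lem:ruler}
Let $s$ have index $n$ and let all letters have nonzero values. If $w\ne0$ then $\kappa(w)\le n-1$. If $w=0$ then $\kappa(w)\ge n-|w|$.
\end{lemma}

\begin{proof}
Multiplying the inequalities \eqref{eq:ruler} over the letters of $w$ gives $s^{\kappa(w)+|w|}\le w\le s^{\kappa(w)}$. A power $s^e$ is $0$ iff $e\ge n$.
\end{proof}

So a chain with an element of index $n$ decides the vanishing of a word as $T_n$ does, up to an error of at most the length of the word. A pattern of vanishing and nonvanishing words that is impossible in $T_n$ by a wide margin is then impossible in the chain. Such patterns come from identities between words. Suppose that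
\begin{equation}\label{eq:shape}
P_1\cdots P_m=Q_1\cdots Q_m\cdot t
\end{equation}
in the free commutative monoid, where $t$ is a letter and the words $P_i,Q_i$ may repeat and may contain $t$. In $T_n$ one cannot have all $P_i\ne\bot$ and all $Q_i=\bot$: the left side would have sum at most $m(n-1)$ and the right side at least $mn+t$. The surplus letter $t$ is the margin. In a general chain the error of Lemma~\ref{lem:ruler} can absorb the margin only if $t$ lies within a bounded number of marks from the top, and for nilpotent $t$ this bounds the number of marks.

\begin{lemma}\label{lem:bound}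
Assume \eqref{eq:shape} and put $K=|Q_1|+\dots+|Q_m|-m+1$. Let the letters have values in an MTL-chain $C$ such that all $P_i\ne0$, all $Q_i=0$ and $t^N=0$. If some $s\in C$ has index $n$, then $n\le KN$.
\end{lemma}

\begin{proof}
Every letter in \eqref{eq:shape} occurs in some $P_i\ne0$, so its value is nonzero by (M1). Apply $\kappa$ to \eqref{eq:shape} and use Lemma~\ref{lem:ruler}:
\[
m(n-1)\ \ge\ \sum_i\kappa(P_i)=\sum_i\kappa(Q_i)+k(t)\ \ge\ mn-\sum_i|Q_i|+k(t).
\]
Hence $k(t)+1\le K$, and $s^K\le s^{k(t)+1}<t$ by \eqref{eq:ruler}. Then $s^{KN}\le t^N=0$, so $KN\ge n$.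
\end{proof}

The term $mn$ cancels because the two sides of \eqref{eq:shape} have the same number of words; this is why $K$ does not depend on $n$. The lemma has content only if its hypotheses can be met in some chain, and for short identities they cannot.

\begin{remark}\label{rem:two}
For $m=1$ we have $P_1=Q_1t\le Q_1$, so the pattern is impossible. For $m=2$, sort the occurrences of letters according to the word on the left and the word ($Q_1$ or $Q_2t$) on the right in which they lie; this gives $P_1=ab$, $P_2=cd$, $Q_1=ac$, $Q_2t=bd$. In a chain, either $b\le c$ and $Q_1\ge P_1\ne0$, or $c\le b$ and $Q_2\ge bd\ge P_2\ne0$.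
\end{remark}

\section{A chain built from a magic square}\label{sec:square}

For $m=3$ a chain can depart from additivity. We show this first without the surplus letter. Take letters $x_1,\dots,x_9$ and the square
\[
\begin{array}{ccc}2&7&6\\9&5&1\\4&3&8\end{array}
\]
whose rows and columns all have sum $15$. Let $r_1,r_2,r_3$ and $c_1,c_2,c_3$ be the words given by the rows and the columns, for instance $r_1=x_2x_7x_6$ and $c_1=x_2x_9x_4$. Then $r_1r_2r_3=c_1c_2c_3$, so in $T_n$ the rows cannot all be nonzero while the columns are all zero. If $x_i$ has weight $i$, all six words sit at the same weight $15$, and a slight push would separate them. The push can be given at the first multiplication, because no two distinct entries lie in both a row and a column.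

Call $\{i,j\}$ a \emph{column pair} if $i\ne j$ lie in one column. Put $v(i,j)=i+j+\frac12$ for column pairs and $v(i,j)=i+j$ otherwise, and let $V$ be the set of values of $v$. Let $M$ be the chain
\[
1\;>\;x_1>\dots>x_9\;>\;y_c\ (c\in V,\text{ decreasing in }c)\;>\;\omega>0,
\]
divided into layer 0 (the unit), layer 1 (the $x_i$), layer 2 (the $y_c$) and layer 3 ($\omega$ and $0$). Define $x_ix_j=y_{v(i,j)}$; define $x_my_c=\omega$ if $c+m\le15$ and $x_my_c=0$ otherwise; let every product of two elements whose layers add up to at least $4$ be $0$, and let $1$ be the unit.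

\emph{Monotonicity.} Let $a>a'$ and $z\ne1$. If $a,a'$ lie in different layers, then $a'z$ lies in a lower layer than $az$ or is $0$. If they lie in the same layer, use $v(i,j)\le i+j+\frac12<v(i+1,j)$, the monotonicity of the condition $c+m\le15$ in $c$ and in $m$, and $\omega z=0z=0$.

\emph{Associativity.} A product of three non-units whose layers add up to at least $4$ is $0$ in either bracketing. There remains $(x_ix_j)x_m$. With $s=i+j+m$, it is $\omega$ if $s\le14$ and $0$ if $s\ge16$. If $s=15$, it is $0$ iff $\{i,j\}$ is a column pair, and since $m=15-i-j$ is then the third entry of that column, this happens iff $\{i,j,m\}$ is a column. The outcome is symmetric in $i,j,m$.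

By Lemma~\ref{lem:finite}, $M$ is an MTL-chain, with $r_1=r_2=r_3=\omega\ne0$ and $c_1=c_2=c_3=0$. Three features made this work: the product of two letters can record the type of the pair; the perturbation respects the order; and the third layer forgets all but a quantity that is symmetric in the three letters, while four letters give $0$.

The chain $M$ bounds nothing yet. Without the surplus letter the computation of Lemma~\ref{lem:bound} reads $3(n-1)\ge3n-9$, which is true for every $n$. We need an identity of the shape \eqref{eq:shape} and chains that realize it with $t$ nilpotent; for Theorem~\ref{thm:aleph} the same identity has to be realized with $t$ of arbitrarily large index.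

\section{Configurations and the formulas $\varphi_N$}\label{sec:formulas}

Take letters $t$ and $x_i$ for $i\in I:=\{1,2,4,5,8,11,13,14\}$, and the words
\begin{gather*}
p_1=x_{11}^2x_8t,\quad p_2=x_1^2x_{13}t^2,\quad p_3=x_5^3t^2,\quad p_4=x_{13}^2x_4t,\quad p_5=x_{14}^2x_2t,\\
q_1=x_1x_5x_8t^2,\quad q_2=x_5x_{11}x_{13}t,\quad q_3=x_4x_{11}x_{14}t,\quad q_4=x_1x_2x_{11}t^2 .
\end{gather*}
The meaning of the indices will appear in Section~\ref{sec:AN}. In the free commutative monoid,
\begin{equation}\label{eq:identity}
p_1^5\,p_2^3\,p_3^4\,p_4^2\,p_5\;=\;q_1^5\,q_2^7\,q_3^2\,q_4\cdot t .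
\end{equation}
Both sides equal $x_1^6x_2x_4^2x_5^{12}x_8^5x_{11}^{10}x_{13}^7x_{14}^2t^{22}$. The exponents that are sums of several contributions are, left against right: $6=5+1$ for $x_1$, $12=5+7$ for $x_5$, $10=7+2+1$ for $x_{11}$, $3+4=7$ for $x_{13}$, and $5+6+8+2+1=10+7+2+2+1$ for $t$. The identity has the shape \eqref{eq:shape} with $m=5+3+4+2+1=5+7+2+1=15$. Since $q_1,\dots,q_4$ have lengths $5,4,4,5$, the constant of Lemma~\ref{lem:bound} is
\[
K=(5\cdot5+7\cdot4+2\cdot4+1\cdot5)-15+1=52 .
\]

\begin{definition}\label{def:config}
Let $N\ge1$. An \emph{$N$-configuration} in an MTL-chain $C$ is an assignment of elements of $C$ to $t$ and the $x_i$ $(i\in I)$ such that all $p_j\ne0$, all $q_j=0$, and $t$ has index $N$.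
\end{definition}

Lemma~\ref{lem:bound} now reads as follows.

\begin{corollary}\label{cor:52}
If an MTL-chain contains an $N$-configuration and an element of index $n$, then $n\le52N$.
\end{corollary}

The letter $t$ plays two roles. The condition $t^N=0$ bounds all rulers in the chain; the condition $t^{N-1}\ne0$ makes $t$ itself a ruler with $N$ marks, to be used against other configurations.

Next we express the existence of a configuration by the refutation of a formula. In a chain, a join of negations $\neg a_1\vee\dots\vee\neg a_r$ is $<1$ iff all $a_i\ne0$, so the inequations are easy to impose. The equations are not: the value $<1$ of a formula does not directly force anything to vanish. We obtain them by multiplying every letter by an element $u$ that annihilates the words that should vanish, and we ask that the other words survive this. Let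
\begin{align*}
u&:=\neg q_1\wedge\neg q_2\wedge\neg q_3\wedge\neg q_4\wedge\neg(t^N),\\
\varphi_N&:=\bigvee_{j=1}^5\neg(p_j\,u^5)\ \vee\ \neg\bigl((tu)^{N-1}\bigr).
\end{align*}

\begin{lemma}\label{lem:formula}
An MTL-chain refutes $\varphi_N$ iff it contains an $N$-configuration.
\end{lemma}

\begin{proof}
At an $N$-configuration $u=1$, the disjuncts are $\neg p_j<1$ and $\neg(t^{N-1})<1$, and so $\varphi_N<1$. Conversely, let $\varphi_N<1$ under some valuation. Then $p_ju^5\ne0$ for all $j$ and $(tu)^{N-1}\ne0$. Assign $t'=tu$ to $t$ and $x_i'=x_iu$ to $x_i$; a word $w$ receives the new value $w'=wu^{|w|}$. By (M1) and (M2), $q_j'\le q_j\,\neg q_j=0$ and $(t')^N\le t^N\,\neg(t^N)=0$. Since $|p_j|\le5$, we have $p_j'\ge p_ju^5\ne0$. Finally $(t')^{N-1}=(tu)^{N-1}\ne0$.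
\end{proof}

Put $N_r:=12\cdot60^r$ for $r\ge0$.

\begin{corollary}\label{cor:exclusive}
No MTL-chain refutes both $\varphi_{N_r}$ and $\varphi_{N_{r'}}$ for $r<r'$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:formula} such a chain contains an $N_r$-configuration and an $N_{r'}$-configuration, and the latter provides an element of index $N_{r'}$. Corollary~\ref{cor:52} gives $N_{r'}\le52N_r$, whereas $N_{r'}\ge60N_r$.
\end{proof}

The total order was used in \eqref{eq:ruler} and in Lemma~\ref{lem:formula}. It cannot be dropped: a direct product refutes every formula that one of its factors refutes, so the product of the chains $A_{12}$ and $A_{720}$ constructed next refutes $\varphi_{12}$ and $\varphi_{720}$.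

\section{A finite MTL-chain with an $N$-configuration}\label{sec:AN}

Throughout this section $W\ge3$ and $N=3W+3$; congruences are modulo $15$.

\subsection{The plan}\label{sub:plan}

Give $t$ the weight $15$ and $x_i$ the weight $15W+i$. Each of the nine words has the form $x_ix_jx_mt^l$ and has weight $45W+s+15l$ with $s=i+j+m$. By Table~\ref{tab:weights}, every $p_j$ has weight $45W+45=15N$ and every $q_j$ has weight $15N-1$; on weights, \eqref{eq:identity} is the equation $15\cdot15N=15(15N-1)+15$.

\begin{table}[ht]
\centering
\begin{tabular}{c|ccccc|cccc}
 &$p_1$&$p_2$&$p_3$&$p_4$&$p_5$&$q_1$&$q_2$&$q_3$&$q_4$\\ \hline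
$s$&30&15&15&30&30&14&29&29&14\\
$l$&1&2&2&1&1&2&1&1&2\\
$s+15l$&45&45&45&45&45&44&44&44&44
\end{tabular}
\caption{For each word $x_ix_jx_mt^l$: the sum $s=i+j+m$ of the indices, the exponent $l$ of $t$, and $s+15l$.}\label{tab:weights}
\end{table}

So in $T_{15N}$, with each letter evaluated at its weight, $t$ has index $N$, all $p_j$ are $\bot$ and no $q_j$ is: the pattern is the reverse of the one we want, but only by one unit. As in Section~\ref{sec:square} we perturb the product of two letters, lowering the weight by $1$ if the pair occurs in some $p_j$ and raising it by $1$ if it occurs in some $q_j$. Two difficulties are new. First, $t$ acts on everything by adding $15$, so the perturbation must be invariant under this action; we let it depend on residues modulo $15$ only. Second, the perturbation is no longer smaller than the gaps between weights: two perturbations can differ by $2$, while $x_1,x_2$ differ by $1$, so monotonicity needs an argument.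

\subsection{The perturbation}

Consider the multisets of indices of the words $p_j$ and $q_j$:
\begin{gather*}
\mathcal P=\{\{11,11,8\},\{1,1,13\},\{5,5,5\},\{13,13,4\},\{14,14,2\}\},\\
\mathcal Q=\{\{1,5,8\},\{5,11,13\},\{4,11,14\},\{1,2,11\}\}.
\end{gather*}
Members of $\mathcal P$ have sum $\equiv0$ and members of $\mathcal Q$ have sum $\equiv-1$. A \emph{P-pair} (\emph{Q-pair}) is a two-element sub-multiset of a member of $\mathcal P$ (of $\mathcal Q$).

\emph{No pair is both a P-pair and a Q-pair.} The entries of a Q-pair are distinct; the P-pairs with distinct entries are $\{8,11\},\{1,13\},\{4,13\},\{2,14\}$; and none of these is contained in a member of $\mathcal Q$.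

Let $I_0=I\cup\{0\}$. Define the symmetric function $\eta:I_0^2\to\{-1,0,1\}$ to be $-1$ on P-pairs, $+1$ on Q-pairs and $0$ otherwise, so that $\eta(0,\cdot)=0$, and put $v(i,j)=i+j+\eta(i,j)$. We use two observations. Since $I\subseteq\{1,\dots,14\}$, an element of $I$ is determined by its residue and is $\not\equiv0$; thus
\begin{enumerate}
\item[(T)] if $\eta(i,j)=-1$, there is $m\in I$ with $m\equiv-i-j$ and $\{i,j,m\}\in\mathcal P$; if $\eta(i,j)=1$, there is $m\in I$ with $m\equiv-1-i-j$ and $\{i,j,m\}\in\mathcal Q$.
\end{enumerate}
And for an integer $s$ and $\delta\in\{-1,0,1\}$,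
\begin{enumerate}
\item[(Fl)] $\lfloor(s+\delta)/15\rfloor-\lfloor s/15\rfloor$ is $-1$ if $\delta=-1$ and $s\equiv0$, is $+1$ if $\delta=1$ and $s\equiv-1$, and is $0$ otherwise.
\end{enumerate}
Below, $[\,\cdot\,]$ is $1$ if the enclosed statement holds and $0$ if not.

\begin{lemma}\label{lem:eta}
\begin{enumerate}
\item[(a)] $\lfloor v(i,j)/15\rfloor=\lfloor(i+j)/15\rfloor$ for $i,j\in I_0$.
\item[(b)] If $i,i+1\in I_0$ and $j\in I$, then $v(i,j)\le v(i+1,j)$.
\item[(c)] For $i,j,m\in I$ with $s=i+j+m$,
\[
\varepsilon(i,j,m):=\Bigl\lfloor\frac{v(i,j)+m}{15}\Bigr\rfloor=\Bigl\lfloor\frac s{15}\Bigr\rfloor-[\{i,j,m\}\in\mathcal P]+[\{i,j,m\}\in\mathcal Q].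
\]
In particular $\varepsilon$ is symmetric in $i,j,m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (Fl), failure means $\eta(i,j)=-1$ and $i+j\equiv0$, or $\eta(i,j)=1$ and $i+j\equiv-1$. In both cases (T) gives $m\in I$ with $m\equiv0$, which is impossible.

(b) Failure means $\eta(i,j)-\eta(i+1,j)\ge2$, that is, $\eta(i,j)=1$ and $\eta(i+1,j)=-1$. By (T), $\{i,j,m\}\in\mathcal Q$ and $\{i+1,j,m'\}\in\mathcal P$ with $m\equiv-1-i-j\equiv m'$. So $m=m'$, and $\{j,m\}$ is both a Q-pair and a P-pair.

(c) By (Fl) with $\delta=\eta(i,j)$, it suffices to show that $\{i,j,m\}\in\mathcal P$ iff $s\equiv0$ and $\eta(i,j)=-1$, and that $\{i,j,m\}\in\mathcal Q$ iff $s\equiv-1$ and $\eta(i,j)=1$. The forward implications hold by the definitions. If $s\equiv0$ and $\eta(i,j)=-1$, (T) gives $\{i,j,m'\}\in\mathcal P$ with $m'\equiv-i-j\equiv m$, so $m'=m$. If $s\equiv-1$ and $\eta(i,j)=1$, (T) gives $\{i,j,m'\}\in\mathcal Q$ with $m'\equiv-1-i-j\equiv m$, so $m'=m$.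
\end{proof}

Part (a) says that the perturbation never moves a product of two letters across a multiple of $15$. Part (c) says that for three letters it does so exactly on $\mathcal P$ and $\mathcal Q$.

\subsection{The universe and the operation}

The number $v(i,j)+m$ is not symmetric in $i,j,m$, but its quotient by $15$ is. So products of three letters must be rounded down to a multiple of $15$. For an integer $c\ge0$ let $\beta(c)=\lfloor c/15\rfloor$ be its \emph{level}, and let
\[
R(c)=\begin{cases}c&\text{if }c<45W,\\ 15\min(\beta(c),N)&\text{if }c\ge45W.\end{cases}
\]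
The universe $A$ is the union of four zones, which replace the layers of Section~\ref{sec:square}:
\begin{center}
\begin{tabular}{c|l|l}
zone&elements&purpose\\ \hline
$Z_0$&$15l$, $\ 0\le l<W$&low powers of $t$\\
$Z_1$&$15b+i$, $\ W\le b<2W$, $\ i\in I_0$&one letter $x_i$ times a power of $t$\\
$Z_2$&all integers $c$ with $30W\le c<45W$&two letters\\
$Z_3$&$15b$, $\ 3W\le b\le N$&three letters, rounded
\end{tabular}
\end{center}
All multiples $15l$ with $0\le l\le N$ belong to $A$, and every element of $A$ that is not a multiple of $15$ is $\ge15W$. For $x,y\in A$ define
\[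
x\circ y=R\bigl(x+y+\bar\eta(x,y)\bigr),\qquad
\bar\eta(x,y)=\begin{cases}\eta(x\bmod15,\;y\bmod15)&\text{if }x,y\in Z_1,\\0&\text{otherwise.}\end{cases}
\]
Note that $\bar\eta(x,y)=0$ whenever $15\mid x$ or $15\mid y$.

\begin{example}\label{ex:A12}
Let $W=3$, $N=12$. Then $Z_0=\{0,15,30\}$, $Z_1$ has $27$ elements in $[45,90)$, $Z_2=\{90,\dots,134\}$ and $Z_3=\{135,150,165,180\}$. The letters are $t=15$ and $x_i=45+i$. For $p_3$: $50\circ50=99$, $99\circ50=R(149)=135$, and two factors $t$ give $165\ne180$. For $q_1$: $46\circ50=97$, $97\circ53=R(150)=150$, and two factors $t$ give $180$. For $x_1x_1x_5$: $(46\circ46)\circ50=R(91+50)$ and $46\circ(46\circ50)=R(46+97)$; the arguments $141$ and $143$ differ, and both round to $135$.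
\end{example}

\begin{lemma}\label{lem:R}
Let $c,d\ge0$ be integers and $x,y\in A$.
\begin{enumerate}
\item[(R1)] $R$ is monotone and fixes every element of $A$. In particular $R(c)\ge30W$ if $c\ge30W$, and $R(c)\ge45W$ if $c\ge45W$.
\item[(R2)] $\beta(R(c))=\min(\beta(c),N)$.
\item[(R3)] $R(R(c)+d)=R(c+d)$ if $15\mid d$.
\item[(R4)] $R(c)=15N$ if $c\ge60W$.
\item[(R5)] $\beta(x+y+\bar\eta(x,y))=\beta(x+y)$, and $\beta(x\circ y)\ge\min(N,\beta(x)+\beta(y))$.
\item[(R6)] $x\circ y\in A$, $x\circ y=y\circ x$ and $x\circ0=x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(R1) $R$ is monotone on each of its two ranges, and for $c<45W\le c'$ we have $R(c)<45W\le R(c')$ because $\beta(c')\ge3W$ and $N>3W$. Elements of $A$ are either $<45W$ or of the form $15b$ with $3W\le b\le N$, so they are fixed.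

(R2) For $c<45W$ we have $\beta(c)<3W<N$; for $c\ge45W$ this is the definition.

(R3) For $c<45W$ there is nothing to prove. For $c\ge45W$ and $d=15e$, both $R(c)+d$ and $c+d$ are $\ge45W$, and $\min(\min(\beta(c),N)+e,N)=\min(\beta(c)+e,N)$.

(R4) Here $\beta(c)\ge4W\ge3W+3=N$, because $W\ge3$.

(R5) If $\bar\eta(x,y)\ne0$, then $x=15b+i$ and $y=15b'+j$ with $i,j\in I$, and the first claim is Lemma~\ref{lem:eta}(a). By (R2), $\beta(x\circ y)=\min(\beta(x+y),N)$, and $\beta(x+y)\ge\beta(x)+\beta(y)$.

(R6) Let $c=x+y+\bar\eta(x,y)$. If $c\ge30W$, then $R(c)\in Z_2\cup Z_3$. If $x,y\in Z_1$, then $\beta(c)=\beta(x+y)\ge2W$ by (R5), so $c\ge30W$. So let $c<30W$; then $x,y$ are not both in $Z_1$, $c=x+y$, both summands are $<30W$, and one of them, say $x$, lies in $Z_0$. The residue of $c$ is that of $y$, which lies in $I_0$. If $c\ge15W$, then $c\in Z_1$. If $c<15W$, then $y\in Z_0$ and $c\in Z_0$. Commutativity follows from the symmetry of $\eta$, and $x\circ0=R(x)=x$.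
\end{proof}

Property (R4) is the substitute for ``four letters give $0$''; apart from $15\in A$ and $N>3W$, it is the only use of the relation between $W$ and $N$ in showing that $A$ is an ordered monoid. An element of $A$ of level $\ge N$ equals $15N$.

\subsection{Monotonicity}

\begin{lemma}\label{lem:mono}
If $x,x',y\in A$ and $x<x'$, then $x\circ y\le x'\circ y$.
\end{lemma}

\begin{proof}
By (R1) it suffices to show $x+\bar\eta(x,y)\le x'+\bar\eta(x',y)$. This holds if $x'-x\ge2$, since $|\bar\eta|\le1$, and it holds if $y\notin Z_1$ or $15\mid y$, since then both perturbations vanish. So let $x'=x+1$ and let $y\in Z_1$ have residue $j\in I$. We need $\bar\eta(x,y)\le1+\bar\eta(x',y)$, which holds if $\bar\eta(x',y)=0$ and also if $\bar\eta(x,y)=0$. If both are nonzero, then $x,x'\in Z_1$ and $15\nmid x'$, so $x$ and $x'$ have the same level and residues $i,i+1\in I_0$. The inequality is then Lemma~\ref{lem:eta}(b).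
\end{proof}

\subsection{Associativity}

By commutativity, $\circ$ is associative iff for all $x,y,z\in A$ the three elements $(x\circ y)\circ z$, $(x\circ z)\circ y$, $(y\circ z)\circ x$ coincide. We treat first the triples that contain a power of $t$. The point to watch is that multiplying $y\in Z_1$ by $d$ may push it out of $Z_1$, so that one bracketing is perturbed and the other is not. In that case the final result lies in $Z_3$, where only the level counts, and the level is unaffected by (R5).

\begin{lemma}\label{lem:assoc1}
If $x,y,d\in A$ and $15\mid d$, then $(x\circ y)\circ d=x\circ(y\circ d)=y\circ(x\circ d)$.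
\end{lemma}

\begin{proof}
The second expression becomes the third when $x$ and $y$ are exchanged, and the first is unchanged; so it suffices to prove the first equality. Put $c=x+y+\bar\eta(x,y)$. By (R3) the left side is $R(R(c)+d)=R(c+d)$, and $y\circ d=R(y+d)$.

\emph{Case $y+d<30W$.} Then $y\circ d=y+d$. If $15\mid y$, then $\bar\eta(x,y+d)=0=\bar\eta(x,y)$. If $15\nmid y$, then $15W\le y\le y+d<30W$, so $y$ and $y+d$ lie in $Z_1$ and have the same residue, and again $\bar\eta(x,y+d)=\bar\eta(x,y)$. The right side is $R(x+y+d+\bar\eta(x,y))=R(c+d)$.

\emph{Case $y+d\ge30W$.} Then $y\circ d\ge30W$ is not in $Z_1$, and the right side is $R(x+R(y+d))$. If $15\mid x$, then $c=x+y$, and both sides equal $R(x+y+d)$ by (R3). Let $15\nmid x$. Then $x\ge15W$ and $x+y+d\ge45W$. Since $15\mid d$, (R5) gives $\beta(c+d)=\beta(x+y+d)\ge3W$. So $c+d\ge45W$, and the left side is $15\min(\beta(x+y+d),N)=R(x+y+d)$. If $y+d<45W$, the right side is $R(x+y+d)$ as well. If $y+d\ge45W$, then $x+y+d\ge60W$ and $x+R(y+d)\ge60W$, and both sides are $15N$ by (R4).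
\end{proof}

\begin{lemma}\label{lem:assoc2}
Let $x,y,z\in A$ be non-multiples of $15$. If one of them is $\ge30W$, then $(x\circ y)\circ z=15N$. Otherwise $x=15b_1+i$, $y=15b_2+j$, $z=15b_3+m$ lie in $Z_1$ with $i,j,m\in I$, and
\[
(x\circ y)\circ z=15\min\bigl(N,\ b_1+b_2+b_3+\varepsilon(i,j,m)\bigr).
\]
\end{lemma}

\begin{proof}
All three elements have level $\ge W$. If one has level $\ge2W$, the levels add up to at least $4W\ge N$, and (R5) applied twice gives
\[
\beta((x\circ y)\circ z)\ge\min\bigl(N,\ \min(N,\beta(x)+\beta(y))+\beta(z)\bigr)=N .
\]
Otherwise let $c=15(b_1+b_2)+v(i,j)$. Then $c\ge30W$, so $x\circ y=R(c)\notin Z_1$ and $(x\circ y)\circ z=R(R(c)+z)$. If $c<45W$, this is $R(c+z)$ with $c+z\ge45W$ and $\beta(c+z)=b_1+b_2+b_3+\varepsilon(i,j,m)$, as claimed. If $c\ge45W$, then $R(c)+z\ge60W$ and the left side is $15N$ by (R4). In that case $b_1+b_2+\varepsilon(i,j,m)\ge b_1+b_2+\lfloor v(i,j)/15\rfloor=\beta(c)\ge3W$ and $b_3\ge W$, so the right side is $15N$ too.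
\end{proof}

In Lemma~\ref{lem:assoc2} the result is symmetric in $x,y,z$, by Lemma~\ref{lem:eta}(c). Together with Lemma~\ref{lem:assoc1} this shows that $\circ$ is associative.

\subsection{The chain $A_N$}

Order $A$ by the reverse of the order of the integers. By Lemmas~\ref{lem:R}--\ref{lem:assoc2} and Lemma~\ref{lem:finite}, $A$ with the product $\circ$ is a finite MTL-chain $A_N$, with $\top=0$ and $\bot=15N$.

\begin{proposition}\label{prop:AN}
For $N=3W+3$ with $W\ge3$, the elements $t=15$ and $x_i=15W+i$ $(i\in I)$ form an $N$-configuration in $A_N$. Every $x\ne\top$ in $A_N$ satisfies $x^N=\bot$.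
\end{proposition}

\begin{proof}
For $l<N$ we have $15l\circ15=R(15(l+1))=15(l+1)$. So $t^l=15l$ for $l\le N$, and $t$ has index $N$. By Lemma~\ref{lem:assoc2}, $x_ix_jx_m=15\min(N,3W+\varepsilon(i,j,m))$, hence for $l\le N$
\[
x_ix_jx_mt^l=15\min\bigl(N,\ 3W+\varepsilon(i,j,m)+l\bigr),
\]
which is $\bot$ iff $\varepsilon(i,j,m)+l\ge3$. We read off Table~\ref{tab:weights} and Lemma~\ref{lem:eta}(c). For a word $p_j$, $s+15l=45$ gives $\lfloor s/15\rfloor+l=3$, so $\varepsilon+l=3-1=2$ and $p_j\ne\bot$. For a word $q_j$, $s+15l=44$ gives $\lfloor s/15\rfloor+l=2$, so $\varepsilon+l=2+1=3$ and $q_j=\bot$. Finally, every $x\ne\top$ is an integer $\ge15$, so it lies below $t$ in $A_N$, and $x^N$ lies below $t^N=\bot$.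
\end{proof}

\begin{remark}\label{rem:pairs}
The disjointness of P-pairs and Q-pairs, used to define $\eta$ and in Lemma~\ref{lem:eta}(b), is forced by the plan of Section~\ref{sub:plan}. If $p=x_ix_j\cdot x_mt^l$ and $q=x_ix_j\cdot x_{m'}t^{l'}$ had weights $15N$ and $15N-1$, then $x_mt^l$ would be heavier than $x_{m'}t^{l'}$, hence below it in the chain, and $q=\bot$ would force $p=\bot$.
\end{remark}

\section{Passing to an involutive chain}\label{sec:BN}

The chain $A_N$ is not involutive. For $x\in Z_2$ we have $w\circ x=\bot$ iff $w+x\ge45W+45$, so $\neg(30W+38)$ and $\neg(30W+39)$ are the least integers of $A$ that are $\ge15W+7$ and $\ge15W+6$; both equal $15W+8$, and $\neg$ is not injective. But a configuration depends only on which products vanish, and double negation neither creates nor destroys zeros. This suggests replacing each element by its double negation.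

\begin{lemma}\label{lem:dn}
Let $C$ be an MTL-chain, $h(x)=\neg\neg x$, $B=\{x\in C:h(x)=x\}$ and $x\star y=h(xy)$. Then $B$, with the order, the residual and the constants of $C$ and with the product $\star$, is an IMTL-chain. The map $h:C\to B$ satisfies $h(xy)=h(x)\star h(y)$ and $h(1)=1$, and $h(x)=0$ iff $x=0$.
\end{lemma}

\begin{proof}
By (M3), $h$ is monotone, $x\le h(x)$, $\neg h(x)=\neg x$ and $h(h(x))=h(x)$. So $h$ maps $C$ into $B$, $1\in B$, and $0=\neg1=\neg\neg0\in B$. If $h(x)=0$ then $x\le h(x)=0$.

\emph{$h(x)h(y)\le h(xy)$.} Put $a=\neg(xy)$. From $xya=0$ we get $xa\le\neg y=\neg h(y)$, so $xa\,h(y)=0$. Then $a\,h(y)\le\neg x=\neg h(x)$, so $a\,h(x)h(y)=0$, that is, $h(x)h(y)\le\neg a=h(xy)$.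

Applying $h$ to $xy\le h(x)h(y)\le h(xy)$ gives $h(h(x)h(y))=h(xy)$, that is, $h(x)\star h(y)=h(xy)$. For $x,y,z\in B$ it follows that $(x\star y)\star z=h(xy)\star h(z)=h(xyz)$, which is symmetric in $x,y,z$. So $\star$ is associative; it is commutative, and $x\star1=h(x)=x$.

\emph{$B$ is closed under $\to$.} For $z\in B$ and any $y$,
\[
y\,h(y\to z)\le h(y)\,h(y\to z)\le h\bigl(y(y\to z)\bigr)\le h(z)=z,
\]
so $h(y\to z)\le y\to z$ and $y\to z\in B$.

\emph{Residuation.} Let $x,y,z\in B$. If $x\star y\le z$ then $xy\le h(xy)\le z$; if $xy\le z$ then $x\star y\le h(z)=z$. So $x\star y\le z$ iff $xy\le z$ iff $x\le y\to z$.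

Thus $B$ is a residuated chain, prelinear because $x\to y=1$ for $x\le y$. Its negation is the restriction of $\neg$, and $\neg\neg x=x$ on $B$ by definition.
\end{proof}

Let $B_N$ be the finite IMTL-chain obtained from $C=A_N$.

\begin{corollary}\label{cor:refuted}
For $N=3W+3$ with $W\ge3$, the formula $\varphi_N$ is refuted in the MTL-chain $A_N$ and in the IMTL-chain $B_N$, and every $x\ne1$ in $B_N$ satisfies $x^N=0$. This covers every $N_r=12\cdot60^r$, with $W=4\cdot60^r-1$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:dn}, the value in $B_N$ of a word at the $h$-images of the letters is the $h$-image of its value in $A_N$, and it is $0$ iff that value is $0$. So $h$ maps the $N$-configuration of Proposition~\ref{prop:AN} to an $N$-configuration in $B_N$, and Lemma~\ref{lem:formula} applies to both chains. For $1\ne x\in B_N$ the $N$-th $\star$-power of $x=h(x)$ is $h(x^N)=h(0)=0$.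
\end{proof}

\section{Generating sets of chains}\label{sec:proofs}

\begin{theorem}\label{thm:sub}
Let $\mathbb L\subseteq\mathbb{MTL}$ be a subvariety. If $B_{N_0},\dots,B_{N_j}\in\mathbb L$, then every set of chains generating $\mathbb L$ has at least $j+1$ elements. If $B_{N_r}\in\mathbb L$ for all $r$ (for example, if $\mathbb{IMTL}\subseteq\mathbb L$), then $\mathbb L$ is not generated by finitely many chains.
\end{theorem}

\begin{proof}
Let a set $\mathcal K$ of chains generate $\mathbb L$. Its members lie in $\mathbb L$, so they are MTL-chains. By Corollary~\ref{cor:refuted}, each of $\varphi_{N_0},\dots,\varphi_{N_j}$ is refuted in a member of $\mathbb L$, hence by (G) in a member of $\mathcal K$. By Corollary~\ref{cor:exclusive} no member of $\mathcal K$ refutes two of them, so $\mathcal K$ has at least $j+1$ elements. The second statement follows since $j$ is then arbitrary.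
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Both $\mathbb{MTL}$ and $\mathbb{IMTL}$ contain $B_{12}$ and $B_{720}$. By Theorem~\ref{thm:sub} with $j=1$, neither variety is generated by a single chain. By \eqref{eq:implication}, neither logic is canonically complete.
\end{proof}

In the terms of Proposition~\ref{prop:criterion}: for disjoint tuples of variables $\bar x,\bar x'$, the formula $\varphi_{12}(\bar x)\vee\varphi_{720}(\bar x')$ is a theorem of MTL, because by (C) it would otherwise be refuted in a chain, which would refute both disjuncts; and neither disjunct is a theorem even of IMTL.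

\begin{remark}\label{rem:one}
Theorem~\ref{thm:main} alone needs only one configuration. The formula $\neg((t\,\neg(t^{625}))^{624})$ is refuted in $T_{625}$ at the integer $t=1$, and a refutation in a chain yields the element $t\,\neg(t^{625})$ of index $625>52\cdot12$, which excludes a $12$-configuration by Corollary~\ref{cor:52}. The whole family $B_N$ is what gives the lower bounds beyond $2$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:aleph}]
Let $\mathbb L$ be $\mathbb{MTL}$ or $\mathbb{IMTL}$. By Theorem~\ref{thm:sub}, every generating set of chains is infinite. For the upper bound we use standard completeness, here and nowhere else. By (G), each of the countably many non-theorems of L is refuted in some standard algebra of $\mathbb L$. Choosing one such algebra for each non-theorem gives a countable set of standard chains, which generates $\mathbb L$ by (G). It is infinite by the first part, so its cardinality is $\aleph_0$.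
\end{proof}

Since the chains $B_N$ are nilpotent, the lower bound persists, in finite form, in the subvarieties where powers stabilize.

\begin{corollary}\label{cor:contractive}
For $m\ge720$, neither $\{\mathcal A\in\mathbb{MTL}:\mathcal A\models x^m=x^{m+1}\}$ nor $\{\mathcal A\in\mathbb{IMTL}:\mathcal A\models x^m=x^{m+1}\}$ is generated by a single chain. If $m\ge12\cdot60^j$, at least $j+1$ chains are needed.
\end{corollary}

\begin{proof}
Let $m\ge N_j$ and $r\le j$. By Corollary~\ref{cor:refuted}, in $B_{N_r}$ both $x^m$ and $x^{m+1}$ are $0$ for $x\ne1$, and both are $1$ for $x=1$. So $B_{N_0},\dots,B_{N_j}$ lie in both varieties, and Theorem~\ref{thm:sub} applies. The first statement is the case $j=1$.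
\end{proof}

Some lower bound on $m$ is needed in the first of these varieties: for $m=1$ it is generated by one standard chain, by Example~\ref{ex:easy}.

\begin{thebibliography}{9}

\bibitem{ABV}
Stefano Aguzzoli, Matteo Bianchi, Diego Valota,
\emph{A note on drastic product logic},
arXiv:1406.7166 (2014).

\bibitem{EG}
Esteva and Godo,
\emph{Monoidal t-norm based logic},
Fuzzy Sets and Systems 124 (2001).

\end{thebibliography}
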